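
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{A divisor class on a complete hypersurface\\ that no algebraic local ring carries}


\begin{abstract}
Let $B$ be the completion of a normal local domain essentially of finite type over $\mathbb C$. For every such domain $A$ with $\widehat A\cong B$, the class group $\operatorname{Cl}A$ embeds in $\operatorname{Cl}B$, and its image contains the class $\omega_B$ of the dualizing module. We show that not every finitely generated subgroup of $\operatorname{Cl}B$ containing $\omega_B$ arises as such an image. In every dimension $d\ge 3$ we give a hypersurface $B$ and a class $\delta\in\operatorname{Cl}B$ of infinite order such that no nonzero multiple of $\delta$ lies in $\operatorname{Cl}A$ for any $A$. The ring $B$ is the cone over a family of elliptic curves depending on a parameter $t$, and $\delta$ is the cone over a section of the family. If a nonzero multiple of $\delta$ came from $A$, then $t$ and the coordinates of the section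 would all be algebraic over the function field of the singular locus of $A$; we choose the section so that this is impossible. In dimension three we determine exactly which finitely generated subgroups are contained in some $\operatorname{Cl}A$ when the isomorphism $\widehat A\cong B$ is $\mathbb C$-linear.
\end{abstract}

\section{The question and the answer}

A \emph{local geometric normal domain} is a normal local domain that is a localization of a $\mathbb C$-algebra of finite type. The divisor class group $\operatorname{Cl}A$ of a noetherian normal domain $A$ is the free abelian group on the primes of height one modulo principal divisors; we write $[\mathfrak q]$ for the class of such a prime. The completion $\widehat A$ of a noetherian local normal domain may have many more primes of height one than $A$, but no class is lost in completing: by a result of Samuel there is an injective homomorphism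
\[
j:\operatorname{Cl}A\hookrightarrow\operatorname{Cl}\widehat A ,
\]
which for our rings sends the class of a divisorial ideal $\mathfrak a$ to that of $\mathfrak a\widehat A$. We identify $\operatorname{Cl}A$ with its image.

Now fix the complete ring and let $A$ vary. Let $B$ be the completion of a local geometric normal domain. Each local geometric normal domain $A$ together with an isomorphism $\widehat A\cong B$ cuts out a subgroup $\operatorname{Cl}A$ of $\operatorname{Cl}B$, and one asks which subgroups occur. There is one known constraint. Let $\omega_B$ be the dualizing module of $B$, viewed as an element of $\operatorname{Cl}B$, and let $\langle\omega_B\rangle$ be the subgroup it generates. By a result of Murthy, $\omega_B$ lies in the image of $\operatorname{Cl}A$ whenever $A$ is a quotient of a regular local ring with $\widehat A\cong B$, in particular for every local geometric normal domain $A$ with $\widehat A\cong B$. The following question is taken from \cite{BN}.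

\medskip
\noindent\textbf{Question.} \emph{For $B$ as above, is every finitely generated subgroup $H\subset\operatorname{Cl}B$ containing $\langle\omega_B\rangle$ the image of $\operatorname{Cl}A$ for a local geometric normal domain $A$ with $\widehat A\cong B$?}
\medskip

There is some reason to hope for ``yes''. Finitely many classes involve only finitely many power series, and we are free to choose $A$ so that it contains them; Example~\ref{ex:constant} below shows this freedom at work. The answer is nevertheless \emph{no}, in every dimension $d\ge3$, already for hypersurfaces (so that $\omega_B=0$) and for infinite cyclic $H$.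

Fix $m\ge0$ and variables $s=(s_1,\dots,s_m)$, and put
\begin{equation}\label{eq:F}
F=y^2z-x^3-t\,xz^2-z^3,\qquad \Lambda=\mathbb C[[t,s]],\qquad L=\operatorname{Frac}\Lambda,\qquad B=\Lambda[[x,y,z]]/(F).
\end{equation}
The variables $s$ do not occur in $F$; they only raise the dimension. Let
\begin{equation}\label{eq:gh}
g=e^t-1\in t\,\mathbb Q[[t]],\qquad h\in\mathbb Q[[t]],\quad h^2=1+tg+g^3,\quad h(0)=1,
\end{equation}
and let $\mathfrak q=(x-gz,\;y-hz)\subset B$. Since $F(gz,hz,z)=z^3(h^2-g^3-tg-1)=0$, we have $B/\mathfrak q=\Lambda[[z]]$. Hence $\mathfrak q$ is prime, of height $(3+m)-(2+m)=1$ once we know that $B$ is a domain (Lemma~\ref{lem:normal}). Let $\delta=[\mathfrak q]\in\operatorname{Cl}B$.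

\begin{theorem}\label{thm:main}
The ring $B$ is the completion of a local geometric normal domain of dimension $3+m$, and $\omega_B=0$ in $\operatorname{Cl}B$. The class $\delta$ has infinite order. For every local geometric normal domain $A$ and every ring isomorphism $\widehat A\cong B$ (not assumed $\mathbb C$-linear), $\operatorname{Cl}A\cap\langle\delta\rangle=0$. In particular $H=\langle\delta\rangle\cong\mathbb Z$ contains $\langle\omega_B\rangle=0$, but $H$ is not the image of $\operatorname{Cl}A$, nor contained in that image, for any such $A$.
\end{theorem}

For $m=0$ the obstruction can be made exact. Let $E$ be the elliptic curve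
\[
E:\quad y^2=x^3+tx+1,\qquad O=(0:1:0),
\]
defined over $\mathbb Q(t)$.

\begin{theorem}\label{thm:complement}
Let $m=0$, and let $K_0$ be the algebraic closure of $\mathbb C(t)$ in $\mathbb C((t))$. Then $\operatorname{Cl}B\cong E(\mathbb C((t)))\oplus\mathbb Z/3$, by the map $\rho$ of Section~\ref{sec:B}. Under this identification, a finitely generated subgroup $H\subset\operatorname{Cl}B$ is contained in the image of $\operatorname{Cl}A$ for some local geometric normal domain $A$ with a $\mathbb C$-algebra isomorphism $\widehat A\cong B$ if and only if $H\subset E(K_0)\oplus\mathbb Z/3$. The quotient $E(\mathbb C((t)))/E(K_0)$ is nonzero and torsion-free.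
\end{theorem}

Theorem~\ref{thm:complement} concerns containment $H\subset\operatorname{Cl}A$; we do not claim that every such $H$ equals some $\operatorname{Cl}A$. Nor do we claim anything about the question restricted to isolated singularities or to $\dim B=2$.

\section{The idea in dimension three}\label{sec:idea}

Geometrically, $\operatorname{Spec}B$ is a family of cones over plane cubics, parametrized by $\operatorname{Spec}\Lambda$, and $\mathfrak q$ defines the family of lines joining the vertices to the points $\gamma=(g:h:1)$ of the cubics. Two simpler situations explain the choice of $F$ and $g$.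

Consider first the cone $\mathbb C[[x,y,z]]/(f)$ over one fixed smooth cubic. The line through the vertex and a point of the cubic is defined by two linear equations with complex coefficients, so its class comes from the localized algebraic cone $\mathbb C[x,y,z]/(f)$. To meet an obstruction the point should move, and move transcendentally. This alone is not enough.

\begin{example}[a fixed curve, a moving point]\label{ex:constant}
Let $B_0=\mathbb C[[x,y,z,t]]/(y^2z-x^3-z^3)$, let $g=e^t-1$ and $h_0=\sqrt{1+g^3}$ with $h_0(0)=1$, and let $\mathfrak q_0=(x-gz,\,y-h_0z)$. The coordinate $g$ of the moving point $(g:h_0:1)$ is not an algebraic function of $t$. But $g=t+\cdots$ is itself a coordinate on $\mathbb C[[t]]$. Let $R$ be the localization of $\mathbb C[\tau,\eta]/(\eta^2-1-\tau^3)$ at $(\tau,\eta-1)$. It is a regular local ring with uniformizer $\tau$, and $\tau\mapsto g$, $\eta\mapsto h_0$ identifies $\widehat R$ with $\mathbb C[[t]]$. Let $A$ be the localization of $R[x,y,z]/(y^2z-x^3-z^3)$ at the maximal ideal $(\tau,x,y,z)$. Then $\widehat A\cong B_0$. The proof of Lemma~\ref{lem:normal}, with the coefficient $t$ of $F$ replaced by $0$, shows that $B_0$ is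 a normal domain; hence so is $A$, by descent (Section~\ref{sec:facts}). The ideal $(x-\tau z,\,y-\eta z)$ of $A$ generates $\mathfrak q_0$ in $B_0$. So $[\mathfrak q_0]\in\operatorname{Cl}A$.
\end{example}

The example succeeds because $\mathbb C[[t]]$ contains many algebraic local rings with completion $\mathbb C[[t]]$, and we may choose one in which the given power series is algebraic. To prevent this, let the curve vary as well: its modulus pins down $t$, up to algebraic functions, in every possible $A$. Here is the whole argument in the simplest situation.

Let $m=0$, so $L=\mathbb C((t))$. Suppose that $A$ is again a cone: there are an algebraic local ring $R$ with $\mathbb C\subset R\subset\mathbb C[[t]]$ whose fraction field $K$ has transcendence degree $1$ over $\mathbb C$, and a family of cubics $y^2=x^3+ax+b$ with $a,b\in R$. Suppose moreover that $\widehat A\cong B$ induces an isomorphism over $L$ of $E$ with this curve, respecting origins, and that it takes $\gamma=(g,h)$ to a point with coordinates in $K$. Such an isomorphism has the form $(x,y)\mapsto(u^2x,u^3y)$ with $u\in L^*$, and then $a=u^4t$, $b=u^6$. Therefore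
\[
t^3=\frac{a^3}{b^2}\in K,\qquad g^3=\frac{(u^2g)^3}{b}\in K .
\]
So $t$ and $g$ are both algebraic over $K$; as $K$ has transcendence degree $1$, they are algebraically dependent over $\mathbb C$. But $e^t$ is transcendental over $\mathbb C(t)$, so $A$ cannot exist.

The general proof must remove four assumptions.
\begin{enumerate}
\item An arbitrary $A$ is not presented as a cone. We recover the curve intrinsically, as the generic fiber of the exceptional divisor of the blow-up of the singular locus (Sections~\ref{sec:B} and~\ref{sec:A}).
\item The curve found over $K$ may have no $K$-rational point, and line bundles replace points. We pass to its Jacobian and multiply by $3$ (Proposition~\ref{prop:points}).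
\item For $m>0$ the field $K$ has transcendence degree $1+m\ge2$, so counting no longer forbids that $t$ and $g$ are both algebraic over $K$. A Jacobian determinant does (Lemma~\ref{lem:transc}).
\item The isomorphism $\widehat A\cong B$ need not be $\mathbb C$-linear. Here the rationality of the coefficients in \eqref{eq:F} and \eqref{eq:gh} helps (Lemma~\ref{lem:linear}).
\end{enumerate}

\section{Facts used throughout}\label{sec:facts}

\textbf{Excellence.} A localization $A$ of a $\mathbb C$-algebra of finite type is excellent. We use the following consequences, for $A$ local. The locus $\operatorname{Sing}A$ of non-regular points is closed. If $A$ is reduced, so is $\widehat A$; if $A$ is normal, so is $\widehat A$. The map $A\to\widehat A$ is faithfully flat with regular fibers; hence for a prime $Q$ of $\widehat A$, the ring $\widehat A_Q$ is regular if and only if $A_{Q\cap A}$ is.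

\textbf{Descent.} If $C\to D$ is a flat local homomorphism of noetherian local rings and $D$ is regular, then $C$ is regular. If $A\to B$ is faithfully flat and $B$ is a normal domain, so is $A$: when $a/b\in\operatorname{Frac}A$ is integral over $A$, it lies in $B$, so $a\in bB\cap A=bA$.

\textbf{Class groups and Picard groups.} Let $A$ be a noetherian normal domain and $V(I)\subset\operatorname{Spec}A$ a closed set of codimension at least $2$ whose complement $U$ is regular. Then $\operatorname{Cl}A=\operatorname{Cl}U=\operatorname{Pic}U$, with $[\mathfrak q]$ corresponding to $\mathcal O_U(V(\mathfrak q)\cap U)$. If $X$ is a regular integral noetherian scheme and $Z\subset X$ a proper closed subset, then $\operatorname{Pic}X\to\operatorname{Pic}(X\setminus Z)$ is surjective, because one can take closures of divisors; if $Z$ is a prime divisor, the kernel is generated by $\mathcal O_X(Z)$.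

\textbf{Division of points.} The next fact is used three times.

\begin{lemma}\label{lem:division}
Let $k_1\subset k_2$ be fields of characteristic $0$ with $k_1$ algebraically closed in $k_2$, let $C$ be an elliptic curve over $k_1$, and let $q\in C(k_2)$. If $nq\in C(k_1)$ for some $n\ne0$, then $q\in C(k_1)$.
\end{lemma}
\begin{proof}
Multiplication by $n$ on $C$ is a finite morphism, so its fiber over $nq$ is a finite $k_1$-scheme, and $q$ is a $k_2$-point of it. The residue field of the underlying point is a finite extension of $k_1$, and $q$ embeds it in $k_2$ over $k_1$. Hence it equals $k_1$.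
\end{proof}

\section{The ring $B$ and the elliptic curve in it}\label{sec:B}

Let $A_0$ be the localization of $\mathbb C[x,y,z,t,s]/(F)$ at the origin. Then $\widehat{A_0}=B$. Put $P=(x,y,z)B$, so that $B/P=\Lambda$ and $P$ is prime.

\begin{lemma}\label{lem:normal}
The rings $A_0$ and $B$ are normal domains of dimension $3+m$, $\operatorname{Sing}B=V(P)$ has codimension $2$, and $\omega_B=0$ in $\operatorname{Cl}B$.
\end{lemma}
\begin{proof}
The partial derivatives of $F$ with respect to $x,y,z$ are
\[
F_x=-3x^2-tz^2,\qquad F_y=2yz,\qquad F_z=y^2-2txz-3z^2 .
\]
Suppose they vanish at a point $(x,y,z,t)$ with coordinates in a field of characteristic $0$. If $z=0$, then $x=0$ by $F_x$ and $y=0$ by $F_z$. If $z\ne0$, then $y=0$, $3x^2=-tz^2$ and $2tx=-3z$, so $9z^2=4t^2x^2=-\tfrac43t^3z^2$, that is, $4t^3+27=0$. Thus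
\begin{equation}\label{eq:smooth}
F_x=F_y=F_z=0\ \text{ and }\ 4t^3+27\neq0\quad\Longrightarrow\quad x=y=z=0 .
\end{equation}

Let $S$ be the localization of $\mathbb C[x,y,z,t,s]$ at the origin, so $A_0=S/(F)$ and $4t^3+27$ is a unit in $S$. Let $Q$ be a prime of $S$ containing $F$. If $Q\not\supset(x,y,z)$, then \eqref{eq:smooth} in the residue field of $Q$ shows that some partial derivative of $F$ is not in $Q$. Since a derivation maps $Q^2S_Q$ into $QS_Q$, we get $F\notin Q^2S_Q$ and $S_Q/(F)$ is regular. If $Q\supset(x,y,z)$, then $F\in Q^2$, so $S_Q/(F)$ is not regular. Hence $\operatorname{Sing}A_0=V(x,y,z)$, of codimension $(3+m)-(1+m)=2$. A hypersurface is $S_2$, so $A_0$ is normal by Serre's criterion, and a normal local ring is a domain.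

By excellence $B=\widehat{A_0}$ is normal, hence a domain, and $\operatorname{Sing}B$ is the inverse image $V(P)$ of $\operatorname{Sing}A_0$; its codimension is $\dim B-\dim\Lambda=2$. Finally, a hypersurface is Gorenstein, so $\omega_B\cong B$.
\end{proof}

\textbf{The blow-up.} The locus $V(P)$ is the singular locus of $B$, so every model $A$ will see it. Blowing it up exhibits the curve. Let $X_B=\operatorname{Proj}\bigoplus_n P^n$ and let $Z_\Lambda=\operatorname{Proj}\operatorname{gr}_PB$ be the exceptional divisor. The graded ring of $\Lambda[[x,y,z]]$ along $(x,y,z)$ is the domain $\Lambda[x,y,z]$, and $F$ is its own initial form; hence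
\[
\operatorname{gr}_PB=\Lambda[x,y,z]/(F),
\]
and $Z_\Lambda$ is the plane cubic $F=0$ over $\Lambda$. It is flat over $\Lambda$, since $\Lambda[x,y,z]/(F)$ is free as a $\Lambda$-module ($F$ is monic in $x$ up to sign). By \eqref{eq:smooth} all its fibers are smooth cubics, because $4t^3+27$ is a unit in $\Lambda$. So $Z_\Lambda$ is smooth over $\Lambda$, hence regular. Its generic fiber is $E_L$, the curve $E$ over $L$. It is integral, because the free $\Lambda$-module $\Lambda[x,y,z]/(F)$ embeds in $L[x,y,z]/(F)$, which is a domain since a smooth plane cubic is irreducible.

A scheme is regular along an effective Cartier divisor that is regular. So $X_B$ is regular along $Z_\Lambda$. Outside $Z_\Lambda$ it equals $U_B:=\operatorname{Spec}B\setminus V(P)$, which is regular. Thus $X_B$ is regular, and integral as the blow-up of a domain. Moreover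
\begin{equation}\label{eq:O1}
\mathcal O_{X_B}(-Z_\Lambda)=P\mathcal O_{X_B}=\mathcal O_{X_B}(1).
\end{equation}

\textbf{The map $\rho$.} We have $\operatorname{Cl}B=\operatorname{Pic}U_B$, and $\operatorname{Pic}X_B\to\operatorname{Pic}U_B$ is surjective with kernel generated by $\mathcal O(Z_\Lambda)=\mathcal O(-1)$. So we may lift a class to $X_B$ and restrict the lift to $E_L$; the result is well defined modulo $\mathcal O(1)$ and gives a homomorphism
\[
\rho:\operatorname{Cl}B\longrightarrow\operatorname{Pic}(E_L)/\langle\mathcal O(1)\rangle .
\]
On $z=0$ the form $F$ is $-x^3$, so this line meets $E$ in $3O$ and $\mathcal O(1)\cong\mathcal O(3O)$. Every line bundle on $E_L$ can be written uniquely as $\mathcal O(p-O)\otimes\mathcal O(rO)$ with $p\in E(L)$, $r\in\mathbb Z$, and $p\mapsto\mathcal O(p-O)$ is additive. Hence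
\[
\operatorname{Pic}(E_L)/\langle\mathcal O(1)\rangle=E(L)\oplus\mathbb Z/3 ,
\]
and we write its elements as $(p,r)$.

\textbf{Cones over sections.} Write $(x_1,x_2,x_3)=(x,y,z)$. Let $p=(p_1:p_2:p_3)$ be a section of $Z_\Lambda$ with coordinates in $\Lambda$, normalized so that $p_i=1$ for some $i$, and put
\[
\mathfrak q_p=(x_j-p_jx_i:\ j\ne i)\subset B .
\]
Substituting $x_j=p_jx_i$ turns $F$ into $x_i^3F(p_1,p_2,p_3)=0$, so $B/\mathfrak q_p=\Lambda[[x_i]]$ and $\mathfrak q_p$ is a prime of height one. For $\gamma=(g:h:1)$ we have $\mathfrak q_\gamma=\mathfrak q$.

\begin{lemma}\label{lem:cone}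
$\rho([\mathfrak q_p])=(p,1)$. In particular $\rho(\delta)=(\gamma,1)$.
\end{lemma}
\begin{proof}
Write $w=x_i$. The strict transform $\widetilde D\subset X_B$ of $V(\mathfrak q_p)=\operatorname{Spec}\Lambda[[w]]$ is its blow-up in the ideal $P\Lambda[[w]]=(w)$, that is, $\operatorname{Spec}\Lambda[[w]]$ itself. Its scheme-theoretic intersection with $Z_\Lambda$ is $V(w)=\operatorname{Spec}\Lambda$, embedded through
\[
\operatorname{gr}_PB\to\operatorname{gr}_{(w)}\Lambda[[w]]=\Lambda[w],\qquad x_j\mapsto p_jw,
\]
that is, as the section $p$. The line bundle $\mathcal O(\widetilde D)$ lifts the class $[\mathfrak q_p]$. Since $\widetilde D$ does not contain $Z_\Lambda$, it restricts to the line bundle of the divisor $\widetilde D\cap Z_\Lambda$ on $Z_\Lambda$, hence to $\mathcal O(p)=\mathcal O(p-O)\otimes\mathcal O(O)$ on $E_L$.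
\end{proof}

\section{What an algebraic model sees}\label{sec:A}

\textbf{Reduction to $\mathbb C$-linear isomorphisms.} The definition of $B$ singles out a copy of $\mathbb C$ in $B$. An abstract isomorphism $\widehat A\cong B$ may carry the scalars of $A$ to a different coefficient field. Since $F$, $g$ and $h$ have rational coefficients, this is harmless.

\begin{lemma}\label{lem:linear}
Let $A$ be a local geometric normal domain and $\varphi:\widehat A\to B$ a ring isomorphism. There are a $\mathbb C$-algebra isomorphism $\varphi':\widehat A\to B$ and an automorphism $\theta$ of the ring $B$ with $\varphi=\theta\varphi'$ and $\theta(\mathfrak q)=\mathfrak q$. Consequently the images of $\operatorname{Cl}A$ in $\operatorname{Cl}B$ via $\varphi$ and via $\varphi'$ meet $\langle\delta\rangle$ in the same subgroup.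
\end{lemma}
\begin{proof}
Let $\sigma$ be the composition $\mathbb C\to A\to\widehat A\xrightarrow{\varphi}B$. We claim that $\sigma$ induces an isomorphism of $\mathbb C$ with the residue field $\kappa$ of $B$. Let $k\subset\kappa$ be the image of $\sigma(\mathbb C)$. The field $\kappa$ is isomorphic to $\mathbb C$, so it is algebraically closed. Via $\varphi$ it is also the residue field of $A$, hence finitely generated as a field over $k$. If the transcendence degree $r$ of $\kappa/k$ were positive, $\kappa$ would be finite over some purely transcendental $k(T_1,\dots,T_r)$, of degree $d$ say, and could not contain $T_1^{1/n}$, which has degree $n$, for $n>d$. So $\kappa$ is algebraic over the algebraically closed field $k$, and the claim follows.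

Write $\xi=(x,y,z,t,s)$. The rule $\sum c_\alpha\xi^\alpha\mapsto\sum\sigma(c_\alpha)\xi^\alpha$ defines a ring homomorphism $\mathbb C[[\xi]]\to B$, since $B$ is complete. It sends $F$, whose coefficients are integers, to $0$, so it induces $\theta:B\to B$. As $\sigma(\mathbb C)$ maps onto $\kappa$ and the variables $\xi$ generate the maximal ideal of the complete ring $B$, $\theta$ is surjective; a surjective endomorphism of a noetherian ring is injective. So $\theta$ is an automorphism. Put $\varphi'=\theta^{-1}\varphi$. For $c\in\mathbb C$ we have $\varphi(c)=\sigma(c)=\theta(c)$, so $\varphi'(c)=c$. Finally $\theta$ fixes $x,y,z$ and, by its definition, every element of $\mathbb Q[[t]]$, so it fixes the generators $x-gz$, $y-hz$ of $\mathfrak q$.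

For the last statement, let $\theta_*$ be the automorphism of $\operatorname{Cl}B$ induced by $\theta$. It takes the image via $\varphi'$ to the image via $\varphi$, and it fixes $\langle\delta\rangle$ elementwise.
\end{proof}

In the rest of this section and in Lemma~\ref{lem:transc}, $A$ is a local geometric normal domain with a $\mathbb C$-algebra isomorphism $\widehat A\cong B$, by which we identify $\widehat A=B$. In particular $A$ has residue field $\mathbb C$.

\textbf{The singular locus of $A$.} Let $I\subset A$ be the radical ideal of $\operatorname{Sing}A$, and let $R=A/I$. By excellence $\operatorname{Sing}B=V(IB)$, and $B/IB=\widehat R$ is reduced. So $IB$ is a radical ideal with $V(IB)=V(P)$, whence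
\[
IB=P,\qquad \widehat R=B/P=\Lambda .
\]
Therefore $R$ is a regular local ring of dimension $e:=1+m$, and $I$ is prime. Let $K=\operatorname{Frac}R\subset L$, and let $K'$ be the algebraic closure of $K$ in $L$. Since $R$ is a localization of a $\mathbb C$-domain of finite type with residue field $\mathbb C$,
\begin{equation}\label{eq:trdeg}
\operatorname{trdeg}_{\mathbb C}K'=\operatorname{trdeg}_{\mathbb C}K=\dim R=e .
\end{equation}
This is the limitation that every algebraic model is subject to.

\textbf{The blow-up of $A$.} Let $X_A=\operatorname{Proj}\bigoplus_nI^n$, let $Z_R=X_A\times_{\operatorname{Spec}A}\operatorname{Spec}R$, and let $Z_K$ be the generic fiber of $Z_R$ over $R$. By flatness $I^n\otimes_AB=I^nB=P^n$, so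
\[
X_A\times_AB=X_B,\qquad Z_R\times_R\Lambda=Z_\Lambda,\qquad Z_K\times_KL=E_L,
\]
compatibly with $\mathcal O(1)$. Since $X_B\to X_A$ is flat and surjective and $X_B$ is regular, $X_A$ is regular by descent; it is integral as the blow-up of a domain. The curve $Z_K$ is smooth, projective and geometrically connected of genus $1$, because this holds after extension to $L$.

Let $U_A=\operatorname{Spec}A\setminus V(I)$. It is regular, and $V(I)$ has codimension at least $2$ because $A$ is normal. So $\operatorname{Cl}A=\operatorname{Pic}U_A$. As $U_A\times_AB=U_B$, the map $j$ is the pullback $\operatorname{Pic}U_A\to\operatorname{Pic}U_B$. A class $\xi\in\operatorname{Cl}A$ lifts to some $\mathcal M\in\operatorname{Pic}X_A$, since $X_A$ is regular and $X_A\setminus Z_R=U_A$. The pullback of $\mathcal M$ to $X_B$ lifts $j\xi$, and the composition $E_L\to X_B\to X_A$ factors through $Z_K$. This proves: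
\begin{equation}\label{eq:star}
\begin{minipage}{0.82\textwidth}
for $\xi\in\operatorname{Cl}A$, the element $\rho(j\xi)$ is represented by the pullback to $E_L$ of a line bundle on $Z_K$.
\end{minipage}
\end{equation}

\textbf{From line bundles to points.} The curve $Z_K$ becomes $E$ over $L$, but it need not have a $K$-point. Its Jacobian $J=\operatorname{Pic}^0_{Z_K/K}$ always is an elliptic curve over $K$. It commutes with extension of the ground field; a line bundle of degree $0$ on $Z_K$ gives a point of $J(K)$, whose image in $J(L)=\operatorname{Pic}^0(E_L)$ is the pullback of that bundle; and $q\mapsto\mathcal O(q-O)$ is an isomorphism $E_L\cong J_L$.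

\begin{proposition}\label{prop:points}
We have $t\in K'$. If $\xi\in\operatorname{Cl}A$ and $\rho(j\xi)=(p,r)$, then $p\in E(K')$.
\end{proposition}
\begin{proof}
In characteristic $0$, $J$ has a model $Y^2=X^3+aX+b$ with $a,b\in K$. The isomorphism $E_L\cong J_L$ respects origins, and so has the form $(x,y)\mapsto(u^2x,u^3y)$ with $u\in L^*$. Multiplying $y^2=x^3+tx+1$ by $u^6$ gives
\[
a=u^4t,\qquad b=u^6 .
\]
So $u^6\in K$, hence $u\in K'$ and $t=au^{-4}\in K'$. Therefore $E$ is defined over $K'$, and the isomorphism $E_L\cong J_L$ comes from an isomorphism $E\cong J$ over $K'$.

Choose an integer representing $r$ and call it $r$ again. By \eqref{eq:star} there are a line bundle $N_0$ on $Z_K$ and $r'\in\mathbb Z$ such that $N_0$ pulls back to $\mathcal O(p-O)\otimes\mathcal O(rO)\otimes\mathcal O(r')$ on $E_L$. We want to twist it to degree $0$. The only bundle that we know on $Z_K$ is $\mathcal O(1)$, of degree $3$, so we first take the cube. Since $\mathcal O(3rO)\cong\mathcal O(r)$ on $E_L$, the bundle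
\[
N=N_0^{\otimes3}\otimes\mathcal O(-r-3r')
\]
on $Z_K$ pulls back to $\mathcal O(p-O)^{\otimes3}$. So $N$ has degree $0$ and gives a point of $J(K)$, which corresponds to $3p$ under $J(L)\cong E(L)$. As this isomorphism is defined over $K'$, we get $3p\in E(K')$, and $p\in E(K')$ by Lemma~\ref{lem:division}.
\end{proof}

\section{Transcendence, and the proof of Theorem~\ref{thm:main}}\label{sec:proof}

\begin{lemma}\label{lem:exp}
The power series $e^t\in\mathbb C((t))$ is transcendental over $\mathbb C(t)$.
\end{lemma}
\begin{proof}
Otherwise there is a relation $\sum_{j=0}^lp_j(t)e^{jt}=0$ with $p_j\in\mathbb C[t]$ and $p_l\ne0$. It is an identity between everywhere convergent power series, hence between functions on $\mathbb R$. If $l=0$, it says $p_0=0$, a contradiction. If $l\ge1$, then $p_l(t)=-\sum_{j<l}p_j(t)e^{-(l-j)t}\to0$ as $t\to+\infty$, which is impossible for a nonzero polynomial.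
\end{proof}

For $m=0$ the field $K'$ has transcendence degree $1$, so by Lemma~\ref{lem:exp} it cannot contain both $t$ and $g=e^t-1$. For $m>0$ there is room in $K'$ for two algebraically independent elements. What excludes $t$ and $g$ is that $g$ is a function of $t$ alone, so their differentials are proportional over $L$. Algebraically independent elements of $K'$ cannot have this property, because $R$ contains a full set of coordinates of $\Lambda$. The proof makes this precise.

\begin{lemma}\label{lem:transc}
The elements $t$ and $g$ are not both in $K'$.
\end{lemma}
\begin{proof}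
Suppose $t,g\in K'$. They are algebraically independent over $\mathbb C$ by Lemma~\ref{lem:exp}. By \eqref{eq:trdeg} we can extend them to a transcendence basis $a_1=t,\ a_2=g,\ a_3,\dots,a_e$ of $K'$ over $\mathbb C$. (If $e=1$, this is already a contradiction.)

Let $\partial_1=\partial/\partial t$ and $\partial_2,\dots,\partial_e$ be the partial derivatives of $\Lambda=\mathbb C[[t,s]]$, extended to $L$ by the quotient rule. In the matrix $(\partial_ja_i)_{i,j}$ the first two rows are $(1,0,\dots,0)$ and $(g'(t),0,\dots,0)$. So the matrix is singular, and there are $c_1,\dots,c_e\in L$, not all zero, such that the derivation $D=\sum_jc_j\partial_j$ of $L$ satisfies $D(a_i)=0$ for all $i$. Then $D$ vanishes on $\mathbb C(a_1,\dots,a_e)$. It vanishes on all of $K'$: if $\alpha\in K'$ has minimal polynomial $f$ over this field, then $0=D(f(\alpha))=f'(\alpha)D(\alpha)$ and $f'(\alpha)\ne0$. In particular $D$ vanishes on $R$.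

Let $y_1,\dots,y_e$ be a regular system of parameters of $R$. It is one of $\widehat R=\Lambda$ as well, so the matrix $(\partial_jy_i)$ is invertible modulo the maximal ideal of $\Lambda$, hence invertible. But $\sum_jc_j\,\partial_jy_i=D(y_i)=0$ for all $i$, so all $c_j=0$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The first sentence is Lemma~\ref{lem:normal}. Let $n\ne0$, and suppose that $n\delta\in\operatorname{Cl}A$ for some local geometric normal domain $A$ and some ring isomorphism $\widehat A\cong B$. By Lemma~\ref{lem:linear} we may assume that the isomorphism is $\mathbb C$-linear. By Lemma~\ref{lem:cone}, $\rho(n\delta)=(n\gamma,n)$. Proposition~\ref{prop:points} gives $t\in K'$ and $n\gamma\in E(K')$, and then $\gamma\in E(K')$ by Lemma~\ref{lem:division}. So $g=x(\gamma)\in K'$, contrary to Lemma~\ref{lem:transc}. Hence $n\delta\notin\operatorname{Cl}A$ for all $n\ne0$. Applied to $A=A_0$, whose class group contains $0$, this shows $n\delta\ne0$ for $n\ne0$, so $\delta$ has infinite order.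
\end{proof}

\begin{remark}
The coefficient $t$ in $F$ makes the modulus of the curve vary, which forces $t\in K'$; when it is replaced by $0$, the analogous statement fails by Example~\ref{ex:constant}. Smoothness of the cubic at $t=0$ makes $X_B$ regular, so that classes can be lifted to line bundles.
\end{remark}

\section{The class group of $B$, and the proof of Theorem~\ref{thm:complement}}

Proposition~\ref{prop:points} bounds $\operatorname{Cl}A$ through $\rho$. To describe which subgroups are possible, we need to know that $\rho$ loses nothing.

\begin{proposition}\label{prop:iso}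
For every $m\ge0$ the map $\rho:\operatorname{Cl}B\to E(L)\oplus\mathbb Z/3$ is an isomorphism.
\end{proposition}
\begin{proof}
By \eqref{eq:O1}, $\operatorname{Cl}B=\operatorname{Pic}X_B/\langle\mathcal O(1)\rangle$. So it suffices to show that both restriction maps
\[
\operatorname{Pic}X_B\longrightarrow\operatorname{Pic}Z_\Lambda\longrightarrow\operatorname{Pic}E_L
\]
are isomorphisms.

\emph{The first map.} Write $X=X_B$, and let $X_n\subset X$ be the closed subscheme defined by $P^{n+1}\mathcal O_X$, so $X_0=Z_\Lambda$. For $n\ge1$ the kernel of $\mathcal O_{X_n}\to\mathcal O_{X_{n-1}}$ is an ideal of square zero isomorphic to $\mathcal O_{Z_\Lambda}(n)$, by \eqref{eq:O1}. So $v\mapsto1+v$ gives an exact sequence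
\[
0\to\mathcal O_{Z_\Lambda}(n)\to\mathcal O_{X_n}^*\to\mathcal O_{X_{n-1}}^*\to1 .
\]
For $n\ge1$ we have $H^1(Z_\Lambda,\mathcal O(n))=H^2(Z_\Lambda,\mathcal O(n))=0$. This follows from
\[
0\to\mathcal O_{\mathbb P^2_\Lambda}(n-3)\xrightarrow{\ F\ }\mathcal O_{\mathbb P^2_\Lambda}(n)\to\mathcal O_{Z_\Lambda}(n)\to0,
\]
since $H^1$ and $H^2$ of $\mathcal O_{\mathbb P^2_\Lambda}(n)$, $H^2$ of $\mathcal O_{\mathbb P^2_\Lambda}(n-3)$ (because $n-3\ge-2$), and $H^3$ all vanish. Hence $\operatorname{Pic}X_n\to\operatorname{Pic}X_{n-1}$ is an isomorphism and $H^0(\mathcal O_{X_n}^*)\to H^0(\mathcal O_{X_{n-1}}^*)$ is surjective.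

A line bundle on the formal completion $\mathfrak X$ of $X$ along $X_0$ is a compatible system of line bundles on the $X_n$. By the surjectivity on Picard groups, every line bundle on $X_0$ extends to such a system. If a system is trivial on $X_0$, then it is trivial on every $X_n$, and by the surjectivity on units the trivializations can be chosen compatibly. So $\operatorname{Pic}\mathfrak X=\operatorname{Pic}X_0$. Now $B$ is $P$-adically complete and $X$ is projective over $B$. By Grothendieck's existence theorem, completion is an equivalence between coherent sheaves on $X$ and on $\mathfrak X$. It respects invertibility: a coherent sheaf with invertible completion is invertible at the points of $X_0$, and every closed point of $X$ lies over the closed point of $\operatorname{Spec}B$, hence in $X_0$. Therefore $\operatorname{Pic}X=\operatorname{Pic}\mathfrak X=\operatorname{Pic}Z_\Lambda$.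

\emph{The second map.} It is surjective because $Z_\Lambda$ is regular: a divisor on $E_L$ extends to its closure. Its kernel is generated by the classes of the prime divisors $V\subset Z_\Lambda$ that do not meet the generic fiber. Since $Z_\Lambda$ is flat over $\Lambda$, the generic point of such a $V$ lies over a prime of height one, generated by some $f$ because the regular local ring $\Lambda$ is factorial. So $V$ is contained in the closed subscheme $f=0$ of $Z_\Lambda$. This subscheme is integral: it is the cubic $F=0$ over the domain $\Lambda/(f)$, and its coordinate ring $(\Lambda/(f))[x,y,z]/(F)$ is free over $\Lambda/(f)$, so it embeds in the coordinate ring of a smooth cubic over $\operatorname{Frac}(\Lambda/(f))$. Thus $V$ equals the subscheme $f=0$, which is a principal divisor, and the kernel is trivial.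
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:complement}]
Let $m=0$, so $\Lambda=\mathbb C[[t]]$ and $L=\mathbb C((t))$. The first statement is Proposition~\ref{prop:iso}; we identify $\operatorname{Cl}B$ with $E(L)\oplus\mathbb Z/3$ by $\rho$.

\emph{Only if.} Let $\widehat A\cong B$ be $\mathbb C$-linear. By \eqref{eq:trdeg}, $\operatorname{trdeg}_{\mathbb C}K'=1$, and $t\in K'$ by Proposition~\ref{prop:points}. So $K'$ is algebraic over $\mathbb C(t)$, that is, $K'\subset K_0$. Proposition~\ref{prop:points} now gives $\operatorname{Cl}A\subset E(K_0)\oplus\mathbb Z/3$.

\emph{If.} Let $H\subset E(K_0)\oplus\mathbb Z/3$ be generated by $(p_i,r_i)$, $1\le i\le N$. We need an algebraic local ring that contains $t$ and coordinates of all the $p_i$. Dividing the coordinates of $p_i$ by one of minimal $t$-adic valuation, we may assume that one of them is $1$ and the others lie in $\mathbb C[[t]]\cap K_0$. Let $M\subset K_0$ be the field generated over $\mathbb C(t)$ by all these coordinates, a finite extension of $\mathbb C(t)$, and let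
\[
R'=M\cap\mathbb C[[t]] .
\]
This is the valuation ring of the restriction of the $t$-adic valuation to $M$. It is a discrete valuation ring with uniformizer $t$ and residue field $\mathbb C$, so its completion is $\mathbb C[[t]]$. It is a localization of a $\mathbb C$-algebra of finite type: let $S$ be the integral closure of $\mathbb C[t]$ in $M$, a Dedekind domain finite over $\mathbb C[t]$. Then $S\subset R'$, the prime $\mathfrak n=tR'\cap S$ contains $t$, and the discrete valuation ring $S_{\mathfrak n}$ is dominated by $R'$ and has the same fraction field, so $R'=S_{\mathfrak n}$.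

Let $A$ be the localization of $R'[x,y,z]/(F)$ at $(t,x,y,z)$. Then $\widehat A=B$, $\mathbb C$-linearly, and $A$ is a normal domain by descent from $B$. So $A$ is a local geometric normal domain.

Let $p=(q_1:q_2:q_3)$ be a point of $E$ with coordinates in $R'$ and $q_i=1$ for some $i$. Consider $\mathfrak q_{p,A}=(x_j-q_jx_i:\ j\ne i)\subset A$, in the notation of Section~\ref{sec:B}. By definition $\mathfrak q_{p,A}B=\mathfrak q_p$, so $\mathfrak q_{p,A}=\mathfrak q_p\cap A$ is prime, and $A/\mathfrak q_{p,A}$ has completion $\mathbb C[[t,x_i]]$ of dimension $2=\dim A-1$. Thus $\mathfrak q_{p,A}$ has height one and $j$ maps its class to $[\mathfrak q_p]$. By Lemma~\ref{lem:cone}, $(p,1)\in\operatorname{Cl}A$. We apply this to $p_1,\dots,p_N$ and to $O=(0:1:0)$. As $O$ is the zero element of $E$,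
\[
(p_i,r_i)=(p_i,1)+(r_i-1)(O,1)\in\operatorname{Cl}A .
\]
Hence $H\subset\operatorname{Cl}A$.

\emph{The quotient.} Since $K_0$ is algebraically closed in $\mathbb C((t))$, Lemma~\ref{lem:division} says that $E(\mathbb C((t)))/E(K_0)$ is torsion-free. It is nonzero, because $\gamma=(g:h:1)\in E(\mathbb C((t)))$ and $x(\gamma)=e^t-1$ is not in $K_0$ by Lemma~\ref{lem:exp}.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BN} John Brevik and Scott Nollet, \emph{Srinivas' Problem for Rational Double Points}, arXiv:1403.2423 (2014).
\end{thebibliography}

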